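# Vietoris–Rips complexes and thickenings of $S^n$ just above the regular-simplex scale

## 1. Spheres, regular simplices, complexes and thickenings

**Definition (the sphere and the scale $r_n$).** For $n\ge1$, $S^n\subset\mathbb R^{n+1}$ is the unit sphere with its geodesic (great-circle) metric, $d(x,y)=\arccos\langle x,y\rangle$. We put $r_n=\arccos\bigl(-\frac1{n+1}\bigr)$. This is the distance between any two of the $n+2$ vertices of a regular $(n+1)$-simplex inscribed in $S^n$: if the vertices have common inner product $q$ and sum $0$, then $0=|\sum\xi_i|^2=(n+2)(1+(n+1)q)$.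

*Example.* For $n=1$ the simplex is an equilateral triangle and $r_1=2\pi/3$. For $n=2$ it is a regular tetrahedron and $r_2=\arccos(-\frac13)$.

Throughout, $a=n+1\ge2$, $N=n+2$, $c_0=\frac1a$, and $|x-y|$ is Euclidean distance; for a matrix, $|\cdot|$ is the operator norm. For a regular simplex $\xi=(\xi_0,\dots,\xi_{n+1})$ we use four facts.

* $\langle\xi_i,\xi_j\rangle=-c_0$ for $i\ne j$, and $\sum_i\xi_i=0$.
* The Gram matrix of any $a$ of the vertices is $(1+c_0)I-c_0J$ with $J$ the all-ones $a\times a$ matrix. Its eigenvalues are $1+c_0$ and $1+c_0-ac_0=c_0$. So any $a$ vertices form a basis. If $M$ is the square matrix with these vertices as columns, then $M^TM$ and $MM^T$ have the same eigenvalues, hence $|M^Tu|^2\ge c_0|u|^2$ for all $u$, and $|M^{-1}|^2=1/c_0=a$.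
* $\sum_i\xi_i\xi_i^T=\frac Na I$. Indeed this matrix sends $\xi_j$ to $\xi_j-c_0\sum_{i\ne j}\xi_i=(1+c_0)\xi_j=\frac Na\xi_j$, and the $\xi_j$ span.
* Fix one labelled regular simplex $\xi^0$. Every labelled regular simplex is $O\xi^0$ for a unique $O\in\mathrm O(n+1)$: match the bases $\xi^0_1,\dots,\xi^0_{a}$ and $\xi_1,\dots,\xi_a$, which have equal Gram matrices; the last vertex is minus the sum of the others.

**Definition (the space of regular simplices).** $\mathcal R$ is the compact space of inscribed regular $(n+1)$-simplices. The rotational symmetries of one of them form a subgroup of $\mathrm{SO}(n+1)$ isomorphic to the alternating group $A_{n+2}$, and $\frac{\mathrm{SO}(n+1)}{A_{n+2}}$ denotes the coset space. As $\mathrm{SO}(n+1)$ acts transitively on unlabelled regular simplices (two vertices can be exchanged by a reflection, so the determinant can be corrected), $\mathcal R\cong\frac{\mathrm{SO}(n+1)}{A_{n+2}}$. We write $\xi\in\mathcal R$ also when a labelling has been chosen.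

*Example.* For $n=1$, $\mathcal R$ is the circle of rotations modulo rotation by $2\pi/3$, which is again a circle.

**Definition (suspension).** $\Sigma^{n+1}Y$ is the $(n+1)$-fold suspension of $Y$. *Example.* $\Sigma S^k\cong S^{k+1}$, so for $n=1$ we get $\Sigma^2\frac{\mathrm{SO}(2)}{A_3}\cong\Sigma^2S^1\cong S^3$.

**Definition (Vietoris–Rips complexes).** For a metric space $X$ and $r>0$, $\mathrm{VR}_\le(X;r)$ is the simplicial complex with vertex set $X$ whose simplices are the finite nonempty $\sigma\subseteq X$ with $\operatorname{diam}\sigma\le r$; $\mathrm{VR}_<(X;r)$ is defined with $\operatorname{diam}\sigma<r$. Both are considered via their geometric realizations.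

*Example.* An inscribed equilateral triangle spans a $2$-simplex of $\mathrm{VR}_\le(S^1;\frac{2\pi}3)$. In $\mathrm{VR}_<(S^1;\frac{2\pi}3)$ not even its edges are present.

**Definition (Vietoris–Rips metric thickenings).** $\mathrm{VR}^m_\le(X;r)$ is the set of finitely supported probability measures $\mu=\sum_{i=0}^k\lambda_i\delta_{x_i}$ ($\lambda_i>0$, $\sum\lambda_i=1$) whose support has diameter $\le r$; $\mathrm{VR}^m_<(X;r)$ is defined with $<r$. Both carry the $1$-Wasserstein distance $d_W(\mu,\nu)=\inf_\pi\int_{X\times X}d(x,y)\,d\pi(x,y)$, the infimum over couplings $\pi$ of $\mu$ and $\nu$.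

*Example.* $d_W(\delta_x,\delta_y)=d(x,y)$, so $x\mapsto\delta_x$ embeds $S^n$ isometrically in the thickening. In $|\mathrm{VR}_\le(S^n;r)|$ the same points form a closed discrete set of vertices. So the natural map from complex to thickening is a continuous bijection but not a homeomorphism.

**Definition (double mapping cylinder).** For maps $U\xleftarrow{f}C\xrightarrow{g}V$, it is the quotient of $U\sqcup(C\times[0,1])\sqcup V$ by $(x,0)\sim f(x)$, $(x,1)\sim g(x)$. *Example.* For the projections $S^n\leftarrow S^n\times Y\to Y$ it is the join $S^n*Y$, which for a compact Hausdorff space $Y$ is homotopy equivalent to $\Sigma^{n+1}Y$.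

**Textbook facts.** A map is a weak equivalence if it induces a bijection on path components and isomorphisms on all homotopy groups.

* *Whitehead.* A weak equivalence between CW complexes is a homotopy equivalence. In particular an inclusion $A\subset Y$ of a subcomplex is a homotopy equivalence if every map $(D^k,S^{k-1})\to(Y,A)$, $k\ge0$, is homotopic rel $S^{k-1}$ to a map into $A$.
* A compact subset of a CW complex lies in a finite subcomplex.
* *Homotopy invariance.* A (strictly commuting) map of diagrams $U\leftarrow C\to V$ made of three homotopy equivalences induces a homotopy equivalence of double mapping cylinders. The gluing lemma is the same for pushouts along cofibrations.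
* *Measures.* $S^n$ is compact, so $d_W$ metrizes weak convergence. All thickenings are metric spaces, so continuity may be checked on sequences. If finite measures $\mu_\ell\to\mu$ weakly and continuous $g_\ell\to g$ uniformly, then $\int g_\ell\,d\mu_\ell\to\int g\,d\mu$. If $\mu\mapsto\mu'$ is continuous, so is $(\mu,t)\mapsto(1-t)\mu+t\mu'$.
* *Push-forward.* Let $Z$ be compact metric, $C\subset S^n\times Z$ closed, $h:C\to S^n$ continuous. If $\nu_\ell\to\nu$ weakly, $z_\ell\to z$, and $\operatorname{supp}\nu_\ell\times\{z_\ell\}$, $\operatorname{supp}\nu\times\{z\}$ lie in $C$, then $h(\cdot,z_\ell)_*\nu_\ell\to h(\cdot,z)_*\nu$. Indeed for continuous $f$ on $S^n$, Tietze extends $f\circ h$ to a continuous $\Phi$ on $S^n\times Z$, and $\Phi(\cdot,z_\ell)\to\Phi(\cdot,z)$ uniformly.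

## 2. The conjecture on scales just above $r_n$

We take as known that $\mathrm{VR}^m_\le(S^n;r)\simeq S^n$ for $0<r<r_n$, and that
$$\mathrm{VR}^m_\le(S^n;r_n)\simeq\Sigma^{n+1}\tfrac{\mathrm{SO}(n+1)}{A_{n+2}} .$$
So the homotopy type jumps exactly when regular simplices are admitted. Does it then stay put for a while? And do the other three constructions give the same answer there? Michal Adamaszek, Henry Adams and Florian Frick, in "Metric reconstruction via optimal transport" (arXiv:1706.04876, 2017), conjecture the following. (The range is printed there as $r_n\le r<r+\varepsilon$, evidently a typo.)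

**Conjecture.** For all $n$ there exists $\varepsilon>0$ such that

1. $\mathrm{VR}^m_\le(S^n;r)\simeq\Sigma^{n+1}\frac{\mathrm{SO}(n+1)}{A_{n+2}}$ for all $r_n\le r<r_n+\varepsilon$, and
2. $\mathrm{VR}^m_<(S^n;r)$, $\mathrm{VR}_<(S^n;r)$ and $\mathrm{VR}_\le(S^n;r)$ are homotopy equivalent to $\Sigma^{n+1}\frac{\mathrm{SO}(n+1)}{A_{n+2}}$ for all $r_n<r<r_n+\varepsilon$.

The conjecture is true for every $n\ge1$. Put
$$\varepsilon=\delta_0=\frac1{20000\,a^{12}},\qquad a=n+1 .$$

**Theorem A.** Let $r_n<r<r_n+\varepsilon$. The inclusions $\mathrm{VR}^m_\le(S^n;r_n)\subset\mathrm{VR}^m_\le(S^n;r)$ and $\mathrm{VR}^m_\le(S^n;r_n)\subset\mathrm{VR}^m_<(S^n;r)$ are homotopy equivalences. The natural map $\mathrm{VR}_<(S^n;r)\to\mathrm{VR}^m_<(S^n;r)$ is a weak homotopy equivalence. The inclusion $\mathrm{VR}_<(S^n;r)\subset\mathrm{VR}_\le(S^n;r)$ is a homotopy equivalence. Consequently all four spaces are homotopy equivalent to $\Sigma^{n+1}\frac{\mathrm{SO}(n+1)}{A_{n+2}}$, by the known result at $r_n$. So the conjecture holds with this $\varepsilon$.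

Section 10 adds a complement, Theorem B, describing all $r<r_n+\varepsilon$; the conjecture does not need it.

**Dictionary.** For $r\in(0,\pi)$ let $c=-\cos r$ and $\delta=c-c_0$. Then $d(x,y)\le r\iff\langle x,y\rangle\ge-c$, and likewise with strict inequalities. Since $\cos$ is decreasing and $1$-Lipschitz, $r_n<r<r_n+\varepsilon$ implies $0<\delta<\delta_0$; and $r=r_n$ means $\delta=0$. Put $\rho=\frac1{8a}\le\frac1{16}$ and $D=80a^6\delta$. For $0\le\delta\le\delta_0$ the following hold, each by inserting $\delta\le\frac1{20000a^{12}}$ and $a\ge2$: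
$$c_0\le c<\tfrac1n,\quad c\le2c_0,\quad 1+c\le2,\quad 31a^5\delta\le\rho,\quad 31a^6\delta<\tfrac12,\quad D\le\tfrac1{250a^6}\le\rho. \tag{1}$$
We write $X_\le(r),X_<(r)$ for the thickenings and $K_\le(r),K_<(r)$ for the complexes of $S^n$.

## 3. The circle by hand

Let $n=1$, $r=\frac{2\pi}3+t$ with $0\le t<\frac\pi3$.

*Which supports surround the origin?* Let $K\subset S^1$ be finite of diameter $\le r$ with $0\in\operatorname{conv}K$. By Carathéodory, $0$ is in the hull of two or three points of $K$. Two would be antipodal, at distance $\pi>r$. Three points cut the circle into three arcs; none is longer than $\pi$, since otherwise the points lie in an open half circle. So each arc has length equal to a geodesic distance, at most $\frac{2\pi}3+t$, and since the total is $2\pi$, at least $\frac{2\pi}3-2t$. The triangle is nearly equilateral, and exactly so if $t=0$. When $t=0$, no fourth point can belong to $K$: strictly inside an arc of length $\frac{2\pi}3$, it would be at distance $>\frac{2\pi}3$ from the opposite vertex. Thus in $X_\le(\frac{2\pi}3)$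 the measures whose support surrounds $0$ are exactly $\sum p_i\delta_{\xi_i}$ with $\xi$ an equilateral triangle and all $p_i>0$.

*Can an extremal simplex be pushed to smaller diameter?* To compare $K_<(r)$ and $K_\le(r)$ one would like, in every simplex $\sigma\in K_\le(r)$, a vertex that can move away from all vertices at distance exactly $r$ from it. A vertex $x$ of $\sigma\subset S^1$ fails to have this property only if both points at distance $r$ from $x$ lie in $\sigma$. If every vertex fails, $\sigma$ is invariant under rotation by $r$. As $\sigma$ is finite, $r=2\pi p/m$ in lowest terms, and $\sigma$ contains a regular $m$-gon, whose diameter is $2\pi\lfloor m/2\rfloor/m\le r$. Since $r<\pi$ we have $p<\frac m2$, so $m$ is odd, $p=\frac{m-1}2$ and $r=\pi(1-\frac1m)$. The values are $\frac{2\pi}3,\frac{4\pi}5,\dots$ So at $r=\frac{2\pi}3$ the equilateral triangle is stuck, and for $\frac{2\pi}3<r<\frac{4\pi}5$ no simplex is. In higher dimension the rotation argument is gone; Lemma 6 replaces it.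

## 4. Averaging and snapping, and where each one stops

**Averaging.** Let $m(\mu)=\int x\,d\mu$. Below $r_n$ no support surrounds the origin, and $\mu\mapsto m(\mu)/|m(\mu)|$ is the natural map to $S^n$. It stops at measures with $0\in\operatorname{conv}\operatorname{supp}\mu$: there $m(\mu)$ may vanish, as for $\frac1N\sum\delta_{\xi_i}$.

**Snapping.** To deform $X_\le(r)$ into $X_\le(r_n)$, move each support that surrounds the origin onto a nearby regular simplex, and leave the other measures alone. This is discontinuous. For $n=1$ take points at angles $x_0=0$, $x_1=\frac{2\pi}3+t$, $x_2=\frac{4\pi}3+\frac t2$; their distances are $\frac{2\pi}3+t$, $\frac{2\pi}3-\frac t2$, $\frac{2\pi}3-\frac t2$. Let $\mu_p=\frac{1-p}2(\delta_{x_0}+\delta_{x_1})+p\,\delta_{x_2}$. As $p\to0$, $\mu_p\to\frac12(\delta_{x_0}+\delta_{x_1})$, which is left alone. A snapping rule depending on the support sends $\mu_p$ to measures converging to $\frac12(\delta_{\xi_0}+\delta_{\xi_1})$ with $d(\xi_0,\xi_1)=\frac{2\pi}3\ne d(x_0,x_1)$.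

There is a second difficulty. Points at distance about $C\delta$ from their vertices could, while travelling, have inner products as low as $-c_0-2C\delta$, which is below the allowed $-c=-c_0-\delta$ once $C>\frac12$. A first-order estimate does not keep us inside $X$.

**What gets past this.** For the first difficulty we do not build one global deformation. We cover $X$ by two open sets, one where averaging works up to homotopy, one where snapping works, and compare the cover at $r$ with the cover at $r_n$ piece by piece. For the second, along the straight-line motion the first-order terms cancel exactly: the inner product interpolates linearly from $\langle x,y\rangle\ge-c$ to $-c_0=-c+\delta$ with an error quadratic in the displacement (Lemma 4). The linear gain $\delta$ beats an error of order $\delta^2$.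

## 5. Point sets of diameter near $r_n$ that surround the origin

**Lemma 1.** Let $0\le\delta\le\delta_0$ and let $K\subset S^n$ be finite with $\langle x,y\rangle\ge-c$ for all $x,y\in K$ and $0\in\operatorname{conv}K$. Then there is $\xi\in\mathcal R$ such that every point of $K$ is within $31a^5\delta$ of some vertex $\xi_i$, and every vertex has a point of $K$ within $31a^5\delta$. Consequently "$|x-y|<\frac12$" is an equivalence relation on $K$ with exactly $N$ classes ("clusters") $K_0,\dots,K_{n+1}$, where $K_i$ is the set of points near $\xi_i$. Moreover, if $K'\subset K$ misses one of the clusters, then $0\notin\operatorname{conv}K'$.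

**Step 1: find $N$ points that almost form a regular simplex.** By Carathéodory, $0=\sum_{i=0}^k\lambda_ix_i$ with $x_i\in K$ affinely independent, $\lambda_i>0$, $\sum\lambda_i=1$, $k\le n+1$. Pairing with $x_i$,
$$\lambda_i=-\sum_{j\ne i}\lambda_j\langle x_i,x_j\rangle\le c(1-\lambda_i),\qquad\text{so}\qquad\lambda_i\le\tfrac c{1+c}.$$
Summing over $i$, $k+1\ge1+\frac1c>n+1$ because $c<\frac1n$. So $k=n+1$. Next,
$$\lambda_i=1-\sum_{j\ne i}\lambda_j\ge1-\frac{(n+1)c}{1+c}=\frac{1-nc}{1+c}\ge\frac1{4a},$$
since $1-nc=\frac1a-n\delta\ge\frac1{2a}$ and $1+c\le2$. Moreover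
$$\sum_{j\ne i}\lambda_j\bigl(\langle x_i,x_j\rangle+c\bigr)=c-(1+c)\lambda_i\le c-(1-nc)=ac-1=a\delta ,$$
and all terms are nonnegative. Dividing by $\lambda_j\ge\frac1{4a}$,
$$0\le\langle x_i,x_j\rangle+c\le\eta:=4a^2\delta\qquad(i\ne j). \tag{2}$$
Note $\eta\le\frac1{5000a^{10}}$. As $c=c_0+\delta$ and $\delta\le\eta$, also $|\langle x_i,x_j\rangle+c_0|\le\eta$.

**Step 2: read off vectors from inner products.** This turns inner-product bounds into distance bounds. Fix $i$. The Gram matrix of $\{x_j\}_{j\ne i}$ differs from the regular one by a matrix with zero diagonal and entries of size $\le\eta$, hence of norm $\le n\eta$. Its least eigenvalue is therefore $\ge c_0-n\eta\ge\frac1{2a}$. So $\{x_j\}_{j\ne i}$ is a basis, and as in Section 1, $\frac1{2a}|u|^2\le\sum_{j\ne i}\langle u,x_j\rangle^2\le a\max_{j\neq i}\langle u,x_j\rangle^2$. Thus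
$$|u|\le\sqrt2\,a\max_{j\ne i}|\langle u,x_j\rangle|\qquad(u\in\mathbb R^{n+1}). \tag{3}$$

**Step 3: every other point $y\in K$ is near some $x_i$.** Write $y=\sum\gamma_ix_i$. Subtracting $\min_i(\gamma_i/\lambda_i)$ times the relation $\sum\lambda_ix_i=0$, we may assume all $\gamma_i\ge0$ and some $\gamma_l=0$. Let $\Gamma=\sum\gamma_i>0$. By (2),
$$-c\le\langle y,x_l\rangle=\sum_{i\ne l}\gamma_i\langle x_i,x_l\rangle\le\Gamma(-c+\eta),\qquad\text{so}\quad \Gamma\le\frac c{c-\eta}.$$
Also $1=\langle y,y\rangle=\sum\gamma_i\langle y,x_i\rangle\le\Gamma\max_i\langle y,x_i\rangle$. So for some $i$, $\langle y,x_i\rangle\ge1-\frac\eta c\ge1-a\eta$. From $\sum_j\lambda_j\langle y,x_j\rangle=0$,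
$$\sum_{j\ne i}\lambda_j\bigl(\langle y,x_j\rangle+c\bigr)=c(1-\lambda_i)-\lambda_i\langle y,x_i\rangle\le c-(1+c)\lambda_i+a\eta\le a\delta+a\eta .$$
The terms are nonnegative and $\lambda_j\ge\frac1{4a}$, so for $j\ne i$
$$0\le\langle y,x_j\rangle+c\le4a^2(\delta+\eta)=4a^2\delta+16a^4\delta\le17a^4\delta,$$
using $4a^2\le a^4$. By (2), also $0\le\langle x_i,x_j\rangle+c\le17a^4\delta$. Subtracting, $|\langle y-x_i,x_j\rangle|\le17a^4\delta$ for $j\ne i$, and (3) gives $|y-x_i|\le17\sqrt2\,a^5\delta\le25a^5\delta$.

**Step 4: put an exactly regular simplex next to the $x_i$.** Let $T$ be linear with $T\xi^0_i=x_i$ for $1\le i\le n+1$, and $B=T^TT-I$. With $M$ the matrix of columns $\xi^0_1,\dots,\xi^0_{n+1}$, the matrix $M^TBM$ has entries $\langle x_i,x_j\rangle-\langle\xi^0_i,\xi^0_j\rangle$, so its norm is $\le n\eta$. Hence $|B|\le n\eta\,|M^{-1}|^2=na\eta$. Let $T=OP$ be the polar decomposition, $P^2=I+B$. For an eigenvalue $p\ge0$ of $P$, $|p-1|\le|p-1|(p+1)=|p^2-1|$, so $|P-I|\le|B|\le na\eta$. Put $\xi=O\xi^0$. For $i\ge1$,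
$$|x_i-\xi_i|=|(P-I)\xi_i^0|\le na\eta\le4a^4\delta\le2a^5\delta .$$
For $i=0$ let $u=x_0-\xi_0$. For $j\ge1$, $\langle u,x_j\rangle=(\langle x_0,x_j\rangle+c_0)-\langle\xi_0,x_j-\xi_j\rangle$, so $|\langle u,x_j\rangle|\le\eta+na\eta\le a^2\eta$ (as $1+(a-1)a\le a^2$). By (3) with $i=0$, $|u|\le\sqrt2\,a^3\eta\le6a^5\delta$. With Step 3, every point of $K$ is within $(25+6)a^5\delta=31a^5\delta$ of a vertex, and each $\xi_i$ has $x_i$ nearby.

**Step 5: clusters and the last claim.** By (1), $31a^5\delta\le\rho\le\frac1{16}$, and distinct $\xi_i$ are at distance $\sqrt{2+2c_0}>\sqrt2$. So points near the same vertex are at distance $\le\frac18<\frac12$, and points near different vertices at distance $>\sqrt2-\frac18>1$. This gives exactly $N$ classes. If $0\in\operatorname{conv}K'$, what we proved applies to $K'$: the same relation has exactly $N$ classes on $K'$. Each is contained in one cluster of $K$ and different classes lie in different clusters, so $K'$ meets all $N$ clusters. $\square$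

Note that the clusters depend only on $K$, not on $\xi$.

**Lemma 2.** If $\xi\in\mathcal R$ and $|x_i-\xi_i|<c_0$ for all $i$, then $0\in\operatorname{conv}\{x_0,\dots,x_{n+1}\}$.

*Proof.* Let $u$ be a unit vector, $t_i=\langle u,\xi_i\rangle$, $M=\max t_i$. Here $\sum t_i=0$ and $\sum t_i^2=\frac Na$. As $t_i\ge-1$, $0\ge\sum(t_i+1)(t_i-M)=\frac Na-NM$, so $M\ge c_0$. For an $i$ attaining $M$, $\langle u,x_i\rangle\ge M-|x_i-\xi_i|>0$. So $\max_i\langle u,x_i\rangle>0$ for every unit $u$, and $0$ cannot be separated from the convex hull. $\square$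

## 6. Two motions that respect the diameter bound

**Lemma 3 (moving towards a pole).** Let $z,x,y\in S^n$ with $\langle x,z\rangle,\langle y,z\rangle\ge0$, $t\in[0,1]$, $h_{z,t}(x)=\frac{(1-t)x+tz}{|(1-t)x+tz|}$. Then $d(h_{z,t}(x),h_{z,t}(y))\le d(x,y)$.

*Proof.* For $t=1$ both images are $z$. For $t<1$ put $s=\frac t{1-t}$, $A=x+sz$, $B=y+sz$, $q=\langle x,y\rangle$, $\alpha=\langle x,z\rangle$, $\beta=\langle y,z\rangle$. Then $|A|^2=1+2s\alpha+s^2\ge1$ and $|B|\ge1$, so nothing is divided by zero. We need $\langle A,B\rangle=q+s(\alpha+\beta)+s^2\ge q|A||B|$. If $q\le0$, then $q|A||B|\le q\le\langle A,B\rangle$. If $0<q\le1$, then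
$$q|A||B|\le q\,\tfrac{|A|^2+|B|^2}2=q\bigl(1+s(\alpha+\beta)+s^2\bigr)\le q+s(\alpha+\beta)+s^2.\qquad\square$$

**Lemma 4 (moving onto a regular simplex).** Let $0<\delta\le\delta_0$, $\xi\in\mathcal R$, $i\ne j$, $x,y\in S^n$ with $|x-\xi_i|,|y-\xi_j|\le D=80a^6\delta$. Let $x_s=\frac{(1-s)x+s\xi_i}{|(1-s)x+s\xi_i|}$, and $y_s$ similarly with $\xi_j$. If $\langle x,y\rangle\ge-c$ (resp. $>-c$), then $\langle x_s,y_s\rangle\ge-c$ (resp. $>-c$) for all $s\in[0,1]$.

*Proof.* Expanding $\langle x-\xi_i,y-\xi_j\rangle$ gives $\langle x,\xi_j\rangle+\langle\xi_i,y\rangle=\langle x,y\rangle-c_0-\langle x-\xi_i,y-\xi_j\rangle$. So the inner product of the unnormalized vectors,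
$$(1-s)^2\langle x,y\rangle+s(1-s)\bigl(\langle x,\xi_j\rangle+\langle\xi_i,y\rangle\bigr)-s^2c_0,$$
equals
$$(1-s)\langle x,y\rangle-sc_0-s(1-s)\langle x-\xi_i,y-\xi_j\rangle .$$
This is the cancellation of first-order terms. The squared norms are $1-s(1-s)|x-\xi_i|^2$ and $1-s(1-s)|y-\xi_j|^2$, so the product $\nu$ of the norms satisfies $\nu\ge1-s(1-s)D^2>0$. As $c>0$ and $c-c_0=\delta$,
$$\nu\bigl(\langle x_s,y_s\rangle+c\bigr)\ge(1-s)\bigl(\langle x,y\rangle+c\bigr)+s\delta-(1+c)s(1-s)D^2\ge(1-s)\bigl(\langle x,y\rangle+c\bigr)+s\bigl(\delta-(1+c)D^2\bigr).$$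
Finally $(1+c)D^2\le12800\,a^{12}\delta^2<\delta$. In the strict case the first term is positive for $s<1$ and the second for $s=1$. $\square$

## 7. The two-set cover of a metric thickening

Let $X$ be $X_\le(r)$ with $r_n\le r<r_n+\varepsilon$, or $X_<(r)$ with $r_n<r<r_n+\varepsilon$. Put
$$W=\{\mu\in X:0\notin\operatorname{conv}\operatorname{supp}\mu\},\qquad F=X\setminus W.$$

**Step 1: averaging shows $W\simeq S^n$.** This works for every $r>0$. On $W$ we have $m(\mu)\in\operatorname{conv}\operatorname{supp}\mu$, so $m(\mu)\ne0$. Let $\pi=m/|m|:W\to S^n$ and $i(x)=\delta_x$; then $\pi i=\mathrm{id}$. For $i\pi\simeq\mathrm{id}_W$, first discard the mass on the wrong side. Let $w_\mu(x)=\max(0,\langle x,m(\mu)\rangle)$. Since $\int w_\mu\,d\mu\ge\int\langle x,m(\mu)\rangle\,d\mu=|m(\mu)|^2>0$, the measure $\mu'=w_\mu\mu/\int w_\mu\,d\mu$ is well defined, and it is continuous in $\mu$ because $w_{\mu_\ell}\to w_\mu$ uniformly when $\mu_\ell\to\mu$. The homotopy $(1-t)\mu+t\mu'$ keeps supports inside $\operatorname{supp}\mu$, so it stays in $W$.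 Then use $(h_{\pi(\mu),t})_*\mu'$:

* $\operatorname{supp}\mu'$ lies in the open hemisphere $\{\langle x,\pi(\mu)\rangle>0\}$, which $h_{\pi(\mu),t}$ preserves. So $0$ stays outside the convex hull of the support.
* By Lemma 3 distances do not increase. So we stay in $W$, and we end at $\delta_{\pi(\mu)}$.
* $h$ is continuous on the compact set $\{(x,z,t):\langle x,z\rangle\ge0\}$, so the homotopy is continuous by the push-forward fact.

Hence $\pi:W\to S^n$ is a homotopy equivalence.

**Step 2: measure how firmly a support surrounds the origin.** We need a continuous function vanishing exactly on $W$. For $\mu\in F$, Lemma 1 gives canonical clusters $K_i$ of $\operatorname{supp}\mu$, with masses $p_i=\mu(K_i)>0$. Put $e(\mu)=\min_ip_i\in(0,\frac1N]$ on $F$, and $e=0$ on $W$. Recall $\rho=\frac1{8a}$, so $31a^5\delta\le\rho$, $2\rho<c_0$, $4\rho\le\frac14$.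

**Claim.** $e$ is continuous, so $F=\{e>0\}$ is open. If $\mu_\ell\to\mu\in F$, then for large $\ell$ we have $\mu_\ell\in F$, and the clusters $K_i^\ell$ of $\mu_\ell$ can be labelled so that $\mu_\ell|_{K_i^\ell}\to\mu|_{K_i}$ weakly for each $i$.

*Proof.* Let $\mu_\ell\to\mu\in F$, with $\xi$ as in Lemma 1 for $\operatorname{supp}\mu$. Take continuous $\chi_i:S^n\to[0,1]$ equal to $1$ where $|x-\xi_i|\le\rho$ and $0$ where $|x-\xi_i|\ge2\rho$. Since $\int\chi_i\,d\mu_\ell\to\int\chi_i\,d\mu=p_i>0$, for large $\ell$ the set $\operatorname{supp}\mu_\ell$ meets every open Euclidean ball $B(\xi_i,2\rho)$, so $\mu_\ell\in F$ by Lemma 2. Points of $\operatorname{supp}\mu_\ell$ in the same ball are at distance $<4\rho<\frac12$, and points in different balls at distance $>\sqrt2-4\rho>\frac12$. There are $N$ balls and $N$ classes, so there is a unique labelling with $K_i^\ell\supset\operatorname{supp}\mu_\ell\cap B(\xi_i,2\rho)$. Some points of $K_i^\ell$ may lie outside all balls, but none lies in another ball, so $\chi_j=0$ on $K_i^\ell$ for $j\ne i$.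 The supports of the $\chi_j$ being disjoint, $\sum_j\chi_j\le1$. So for continuous $f$
$$\Big|\int_{K_i^\ell}f\,d\mu_\ell-\int f\chi_i\,d\mu_\ell\Big|\le\|f\|_\infty\int\Big(1-\sum_j\chi_j\Big)d\mu_\ell\to\|f\|_\infty\int\Big(1-\sum_j\chi_j\Big)d\mu=0,$$
while $\int f\chi_i\,d\mu_\ell\to\int_{K_i}f\,d\mu$. This is the asserted convergence; with $f=1$ the masses converge, so $e(\mu_\ell)\to e(\mu)$.

Now let $\mu_\ell\to\mu\in W$ and suppose $e(\mu_\ell)\ge e_0>0$ along a subsequence. Choose $\xi^\ell\in\mathcal R$ for $\mu_\ell$ by Lemma 1, labelled and, after passing to a subsequence, converging to $\xi$. For large $\ell$, $K_i^\ell\subset\bar B(\xi_i,2\rho)$. As closed sets are upper semicontinuous for weak convergence, $\mu(\bar B(\xi_i,2\rho))\ge\limsup\mu_\ell(\bar B(\xi_i,2\rho))\ge e_0$ for each $i$. Hence $\operatorname{supp}\mu$ meets each $\bar B(\xi_i,2\rho)$, and $0\in\operatorname{conv}\operatorname{supp}\mu$ by Lemma 2 since $2\rho<c_0$: a contradiction. $\square$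

Put $U=\{e<\frac1N\}$ and $V=F=\{e>0\}$. These are open and $X=U\cup V$.

**Step 3: $W$ is a deformation retract of $U$.** This moves averaging from $W$ to the open set $U$, by draining equal mass from all clusters until the lightest is gone. For $\mu\in U\cap F$ with $e=e(\mu)$ let
$$T_t(\mu)=\frac1{1-Nte}\sum_i\frac{p_i-te}{p_i}\,\mu|_{K_i},$$
and let $T_t=\mathrm{id}$ on $W$. As $Ne<1$ and $p_i\ge e$, this is a probability measure with support inside $\operatorname{supp}\mu$. For $t<1$ the support, hence the clusters, are unchanged, and $e(T_t\mu)=\frac{e(1-t)}{1-Nte}\le e<\frac1N$, because $Ne\le1$. For $t=1$ the support misses a cluster of $\operatorname{supp}\mu$, so $T_1\mu\in W$ by the last claim of Lemma 1. So $T$ stays in $U$ and ends in $W$. It is continuous on the open set $U\cap F$ by the Claim. At points of $W$ it is continuous because $e$ is and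
$$\|T_t\mu-\mu\|_{TV}=\sum_i\frac{te\,|Np_i-1|}{1-Nte}\le\frac{2Nte}{1-Nte},$$
which tends to $0$ with $e$; here $\|\cdot\|_{TV}$ is the total mass of the absolute value.

**Step 4: choose the nearest simplex canonically.** Snapping needs a regular simplex depending continuously on $\mu\in F$, and Lemma 1 gives only existence. With labelled clusters, let
$$m_i=\frac1{p_i}\int_{K_i}x\,d\mu,\qquad A=\sum_im_i(\xi^0_i)^T .$$
Let $\xi=O\xi^0$ be a simplex from Lemma 1, labelled accordingly. Balls are convex, so $|m_i-\xi_i|\le31a^5\delta$. Since $\sum_i\xi_i(\xi_i^0)^T=\frac NaO$, we get $\frac aNA=O(I+B)$ with $|B|\le\frac aN\cdot N\cdot31a^5\delta=31a^6\delta<\frac12$. So $A$ is invertible. Let $\frac aNA=QP$ be its polar decomposition, with $Q$ orthogonal. The singular values of $I+B$ are within $|B|$ of $1$, so $|P-I|\le|B|$. As $O^TQP=I+B$, $|O^TQ-(I+B)|=|O^TQ(I-P)|\le|B|$, and hence $|Q-O|\le2|B|\le62a^6\delta$. Define $\varphi(\mu)=Q\xi^0$, with the vertex $\varphi_i(\mu)=Q\xi_i^0$ attached to $K_i$.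

* *Independence of labelling.* If the clusters are relabelled $K'_i=K_{\sigma(i)}$ and $g\in\mathrm O(n+1)$ satisfies $g\xi_i^0=\xi^0_{\sigma(i)}$, then $(\xi_i^0)^T=(\xi^0_{\sigma(i)})^Tg$, so $A$ becomes $Ag$. As $QPg=(Qg)(g^TPg)$, $Q$ becomes $Qg$. The vertex attached to $K'_i=K_{\sigma(i)}$ is $Qg\xi_i^0=Q\xi^0_{\sigma(i)}$, as before.
* *Continuity.* By the Claim and the continuity of the polar factor on invertible matrices, $\varphi$ is continuous, with labels as in the Claim.
* *Distance.* Every $x\in K_i$ satisfies $|x-\varphi_i(\mu)|\le31a^5\delta+62a^6\delta\le80a^6\delta=D\le\rho$.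
* If $r=r_n$, so $\delta=0$, then $K_i=\{\varphi_i(\mu)\}$.

**Step 5: snapping deforms $V$ onto its part at $r_n$.** Let $r>r_n$. For $\mu\in V$ let
$$G_s(\mu)=\sum_i(g_s^i)_*(\mu|_{K_i}),\qquad g_s^i(x)=\frac{(1-s)x+s\varphi_i(\mu)}{|(1-s)x+s\varphi_i(\mu)|}.$$
By the distance bound of Step 4 and Lemma 4, distances between points of different clusters remain $\le r$ (resp. $<r$). The points of $g_s^i(K_i)$ lie on the short arcs from $x$ to $\varphi_i(\mu)$, hence within $D\le\rho$ of $\varphi_i(\mu)$. So points of one cluster are at Euclidean distance $\le2\rho\le\frac18$; they keep positive inner product, so their geodesic distance is $<\frac\pi2<r$. By Lemma 2 ($\rho<c_0$), $0$ remains in the hull of the support. Thus $G_s\mu\in V$. Since $2\rho<\frac12<\sqrt2-2\rho$, the clusters of $G_s\mu$ are the $g_s^i(K_i)$, and $e(G_s\mu)=e(\mu)$.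

$G$ is continuous by the Claim, continuity of $\varphi$ and the push-forward fact applied to each $\mu|_{K_i}$: the map $(x,z,s)\mapsto\frac{(1-s)x+sz}{|(1-s)x+sz|}$ is continuous on the compact set $|x-z|\le\rho$. We have $G_0=\mathrm{id}$, and $G_1(\mu)=\sum p_i\delta_{\varphi_i(\mu)}$ lies in
$$V(r_n):=\Big\{\sum p_i\delta_{\xi_i}:\xi\in\mathcal R,\ p_i>0,\ \sum p_i=1\Big\}\subset X_\le(r_n).$$
By Lemma 1 with $\delta=0$, this is the set $V$ formed for $X_\le(r_n)$. If $\mu\in V(r_n)$ has simplex $\xi=O\xi^0$, then $m_i=\xi_i$, so $A=\frac NaO$, $\varphi(\mu)=\xi$ and $G_s\mu=\mu$. Thus $G$ is a deformation retraction of $V$ onto $V(r_n)$. Since $e$ is preserved, it restricts to a deformation retraction of $U\cap V$ onto $(U\cap V)(r_n)$. Hence $V(r_n)\subset V$ and $(U\cap V)(r_n)\subset U\cap V$ are homotopy equivalences.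

**Step 6: compare the pieces at $r_n$ and at $r$.** Let $j:X_\le(r_n)\to X$ be the inclusion, $r_n<r<r_n+\varepsilon$. The sets $W,F$, the clusters and $e$ of $X_\le(r_n)$ are restrictions of those of $X$. The inclusion $W(r_n)\to W$ is a homotopy equivalence, since $\pi\circ j=\pi$ and both maps $\pi$ are homotopy equivalences by Step 1. By Step 3, $W(r_n)\subset U(r_n)$ and $W\subset U$ are homotopy equivalences, so $U(r_n)\to U$ is one. Step 5 gives the same for $V$ and $U\cap V$.

**Step 7: glue.** It remains to recover $X$ from $U\leftarrow U\cap V\to V$. Let $M(X)$ be the double mapping cylinder and $p:M(X)\to X$ the projection. Let $\lambda=\min(1,\max(0,3Ne-1))$, so that $\lambda=0$ where $e\le\frac1{3N}$ and $\lambda=1$ where $e\ge\frac2{3N}$. Define $s:X\to M(X)$ by $s(\mu)=\mu\in U$ on $\{e<\frac1{3N}\}$, $s(\mu)=\mu\in V$ on $\{e>\frac2{3N}\}$, and $s(\mu)=[\mu,\lambda(\mu)]$ on $U\cap V$. These open sets cover $X$ and the definitions agree on overlaps, so $s$ is continuous, and $ps=\mathrm{id}$.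

For $sp\simeq\mathrm{id}$ use $[\mu,\tau]\mapsto[\mu,(1-u)\tau+u\lambda(\mu)]$, $u\in[0,1]$, where points of $U\setminus V$ (with $\lambda=0$) and of $V\setminus U$ (with $\lambda=1$) stay fixed. It is well defined. For continuity, $M(X)\times[0,1]$ is a quotient of the product of the disjoint union with $[0,1]$, so we check the three parts. On the cylinder it is clear. On $U$ it is $[\mu,u\lambda(\mu)]$ over the open set $U\cap V$ and constant over the open set $\{e<\frac1{3N}\}$, and these cover $U$. On $V$ it is $[\mu,1-u+u\lambda(\mu)]$ over $U\cap V$ and constant over $\{e>\frac2{3N}\}$. It joins $\mathrm{id}$ to $sp$. So $p$ is a homotopy equivalence.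

The same holds for $X_\le(r_n)$, and $j\circ p=p\circ M(j)$. By Step 6 and homotopy invariance of double mapping cylinders, $M(j)$ is a homotopy equivalence; hence so is $j$.

This proves the metric part of Theorem A: statement 1 of the conjecture (the case $r=r_n$ being the known result) and the $\mathrm{VR}^m_<$ part of statement 2. By two-out-of-three,
$$X_\le(r'')\subset X_<(r)\ \text{ is a homotopy equivalence for } r_n\le r''<r<r_n+\varepsilon. \tag{4}$$

**Remark (where the suspension comes from).** Not needed below. At $r_n$ the pieces are explicit. Map $U(r_n)\to S^n$ by $\pi T_1$, $V(r_n)\to\mathcal R$ by $\sum p_i\delta_{\xi_i}\mapsto\xi$, and $(U\cap V)(r_n)\to S^n\times\mathcal R$ by $\mu\mapsto(m/|m|,\xi)$. Here $m=\sum p_i\xi_i\ne0$, since $\sum p_i\xi_i=0$ forces all $p_i$ equal, i.e. $e=\frac1N$. The maps are compatible with the two projections, because $\sum(p_i-e)\xi_i=\sum p_i\xi_i$. All three are homotopy equivalences: the first by Steps 1 and 3; the second by contracting $p$ linearly to $(\frac1N,\dots,\frac1N)$; the third has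 homotopy inverse $(v,\xi)\mapsto\sum\frac1N(1+\frac12\langle v,\xi_i\rangle)\delta_{\xi_i}$, whose mean is $\frac1{2N}\sum\langle v,\xi_i\rangle\xi_i=\frac v{2a}$, and linear interpolation in $p$ keeps the direction of the mean. By Step 7, $X_\le(r_n)$ is equivalent to the double mapping cylinder of $S^n\leftarrow S^n\times\mathcal R\to\mathcal R$, the join $S^n*\mathcal R\simeq\Sigma^{n+1}\mathcal R$. This agrees with the known result.

## 8. From $\mathrm{VR}^m_<$ to $\mathrm{VR}_<$: using the slack in a strict inequality

A map $S^k\to|K_<(r)|$ meets only finitely many simplices, all of diameter $\le r''$ for some $r''<r$. The gap $r-r''$ lets us replace measures by measures on a fixed finite set.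

**Lemma 5.** Let $0<r_1<r<\pi$ be such that for every $r''\in[r_1,r)$ the inclusion $X_\le(r'')\subset X_<(r)$ is a weak equivalence. Then the natural map $\iota:|K_<(r)|\to X_<(r)$ is a weak equivalence.

**Step 1: reduce to one base point.** $\iota$ is continuous, being so on each closed simplex. $|K_<(r)|$ is path connected (use chains of small steps), and so is $X_<(r)$ (join $\mu$ linearly to $\delta_x$, $x\in\operatorname{supp}\mu$, and use that $S^n$ is path connected). Fix $v\in S^n$.

**Step 2: build an approximate inverse $\kappa$.** Given $b>0$, choose a finite $Y\subset S^n$, $v\in Y$, whose open $b$-balls cover $S^n$. To keep the base point fixed, let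
$$\psi_v(x)=\max(0,b-d(x,v)),\qquad\psi_y(x)=\max(0,b-d(x,y))\,d(x,v)\quad(y\ne v).$$
Then $\sum_y\psi_y>0$ everywhere: at $v$ because $\psi_v(v)=b$, and at $x\ne v$ because $x$ lies in some ball. Let $\phi_y=\psi_y/\sum_{y'}\psi_{y'}$. If $r''+2b\le r$, define
$$\kappa:X_\le(r'')\to|K_<(r)|,\qquad\kappa(\mu)=\sum_{y\in Y}\Big(\int\phi_y\,d\mu\Big)y.$$
Each $y\in\operatorname{supp}\kappa(\mu)$ is at distance $<b$ from a point of $\operatorname{supp}\mu$, so $\operatorname{supp}\mu\cup\operatorname{supp}\kappa(\mu)$ has diameter $<r$. In particular $\kappa$ is well defined. It maps into the finite full subcomplex on $Y$ with continuous barycentric coordinates, so it is continuous, and $\kappa(\delta_v)=v$.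

Linear homotopies, fixed at the base point, show two things. (i) $\iota\kappa\simeq$ the inclusion $X_\le(r'')\to X_<(r)$. (ii) For every finite subcomplex $L\ni v$ of $K_\le(r'')\subset K_<(r)$, $\kappa\iota|_{|L|}\simeq$ the inclusion $|L|\to|K_<(r)|$; this homotopy stays in the finite subcomplex on the vertices of $L$ and $Y$, so it is continuous.

**Step 3: homotopy groups.** *Surjectivity on $\pi_k$, $k\ge1$.* By hypothesis $\alpha\in\pi_k(X_<(r),\delta_v)$ comes from some $\alpha''\in\pi_k(X_\le(r_1),\delta_v)$, and $\iota_*\kappa_*\alpha''=\alpha$ by (i) with $r''=r_1$. *Injectivity.* Let $\beta\in\pi_k(|K_<(r)|,v)$ with $\iota_*\beta=0$. It is carried by a finite $L\ni v$, and $L\subset K_\le(r'')$ for some $r''\in[r_1,r)$. The class of $\iota\beta$ in $\pi_k(X_\le(r''),\delta_v)$ maps to $0$ in $\pi_k(X_<(r),\delta_v)$, so it is $0$ by hypothesis. Then $\beta=\kappa_*\iota_*\beta=0$ by (ii). $\square$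

For $r_n<r<r_n+\varepsilon$, (4) gives the hypothesis with $r_1=r_n$. So there is a weak equivalence $|K_<(r)|\to X_<(r)\simeq\Sigma^{n+1}\frac{\mathrm{SO}(n+1)}{A_{n+2}}$. Source and target are CW complexes (the coset space is a compact manifold), so by Whitehead it is a homotopy equivalence.

## 9. From $\mathrm{VR}_<$ to $\mathrm{VR}_\le$: free vertices

For $K_\le(r)$ the argument of Section 8 stops: a finite subcomplex may contain simplices of diameter exactly $r$, and $\kappa$ may push diameters above $r$. Instead we push extremal simplices to smaller diameter by moving one vertex.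

**Definition (free vertex).** A vertex $x$ of a simplex $\sigma\in K_\le(r)$ is *free in $\sigma$* if there is a unit vector $u\perp x$ with $\langle u,y\rangle>0$ for all $y\in T_x:=\{y\in\sigma:\langle x,y\rangle=-c\}$.

*Example.* In an edge $\{x,y\}\subset S^n$ of length exactly $r<\pi$, $x$ is free: let $u$ point from $x$ towards $y$. In an equilateral triangle in $S^1$ at $r=\frac{2\pi}3$ no vertex is free: the two points of $T_x$ have opposite inner products with $u\perp x$.

**Lemma 6.** (i) If $0\notin\operatorname{conv}\sigma$, then $\sigma$ has a free vertex (any $r\in(0,\pi)$). (ii) If $r_n<r<r_n+\varepsilon$, every simplex of $K_\le(r)$ has a free vertex.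

*Proof of (i).* Choose $z$ with $\langle y,z\rangle>0$ on $\sigma$, and $x\in\sigma$ minimizing $\langle x,z\rangle$. If $T_x=\emptyset$ any $u$ works. Otherwise let $u_0=z-\langle x,z\rangle x\perp x$. For $y\in T_x$ we have $y\ne x$, as $-c<1$, and
$$\langle u_0,y\rangle=\langle z,y\rangle-\langle x,z\rangle\langle x,y\rangle\ge\langle x,z\rangle(1-\langle x,y\rangle)>0 .$$
So $u_0\ne0$; normalize it.

*Proof of (ii).* Suppose no vertex of $\sigma$ is free.

**Step 1: turn "not free" into an equilibrium, and find all clusters.** Let $x\in\sigma$. Then $T_x\ne\emptyset$. The points $y+cx$, $y\in T_x$, lie in $x^\perp$, and $\langle u,y\rangle=\langle u,y+cx\rangle$ for $u\perp x$. By separation in $x^\perp$, $0\in\operatorname{conv}\{y+cx:y\in T_x\}$: there are $w_y\ge0$, $\sum w_y=1$, with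
$$\sum_{y\in T_x}w_y\,y=-c\,x. \tag{5}$$
So $0\in\operatorname{conv}(\{x\}\cup T_x)\subset\operatorname{conv}\sigma$. Let $\sigma=\bigsqcup\sigma_j$ be the clusters and $\xi$ the simplex from Lemma 1, and let $x\in\sigma_i$. By the last claim of Lemma 1, $\{x\}\cup T_x$ meets every $\sigma_j$. Points of one cluster have positive inner product, so $T_x\cap\sigma_i=\emptyset$. Hence $T_x$ meets $\sigma_j$ for every $j\ne i$.

**Step 2: each other cluster carries a definite share of the weights.** Let $\omega_j=\sum_{y\in T_x\cap\sigma_j}w_y$ for $j\ne i$. The weights $q_i=\frac c{1+c}$, $q_j=\frac{\omega_j}{1+c}$ sum to $1$. Replacing in (5) each point by its nearby vertex gives $|\sum_lq_l\xi_l|\le31a^5\delta$. Pairing with $\xi_j$,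
$$(1+c_0)q_j-c_0\ge-31a^5\delta\ge-\tfrac{c_0}2,\qquad\text{so}\qquad\omega_j\ge\frac{1+c}{1+c_0}\cdot\frac{c_0}2\ge\frac{c_0}2 .$$

**Step 3: every cluster is a single point.** Let $x'\in\sigma_i$ and $u=x'-x$. Pairing (5) with $x'$,
$$\sum_yw_y\bigl(\langle x',y\rangle+c\bigr)=c(1-\langle x,x'\rangle)=\tfrac c2|u|^2,$$
with nonnegative terms. Restricting to $\sigma_j$, for each $j\ne i$ there is $y_j\in T_x\cap\sigma_j$ with $0\le\langle x',y_j\rangle+c\le\frac c{2\omega_j}|u|^2\le2|u|^2$, using $c\le2c_0$. Since $\langle x,y_j\rangle=-c$, this says $|\langle u,y_j\rangle|\le2|u|^2$. By Section 1, $\sum_{j\ne i}\langle u,\xi_j\rangle^2\ge c_0|u|^2$, and $|y_j-\xi_j|\le31a^5\delta$. There are $a$ indices $j\ne i$, so by the triangle inequality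
$$2\sqrt a\,|u|^2\ge\Big(\sum_{j\ne i}\langle u,y_j\rangle^2\Big)^{1/2}\ge\Big(\tfrac1{\sqrt a}-31a^5\sqrt a\,\delta\Big)|u|\ge\tfrac1{2\sqrt a}|u| ,$$
the last step by $31a^6\delta<\frac12$. Thus $u=0$ or $|u|\ge\frac1{4a}$. But $|u|\le62a^5\delta<\frac1{4a}$. So $x'=x$.

**Step 4: contradiction.** Every $\sigma_i$ is a single point $x_i$, and $T_{x_i}$ meets all other clusters, so $\langle x_i,x_j\rangle=-c$ for all $i\ne j$. Then
$$0\le\Big|\sum x_i\Big|^2=N(1-(n+1)c)=-Na\delta<0 .\qquad\square$$

**Lemma 7.** Let $0<r<\pi$ and let $K_<(r)\subset\mathcal K\subset K_\le(r)$ be a subcomplex every simplex of which has a free vertex. Suppose either $\mathcal K=K_\le(r)$, or $\mathcal K=\{\sigma\in K_\le(r):0\notin\operatorname{conv}\sigma\}$. Then $|K_<(r)|\subset|\mathcal K|$ is a homotopy equivalence.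

The idea: moving vertices is not a continuous operation on $|K_\le(r)|$, so instead each simplex gets a contractible complex of nearby points, and maps are extended skeleton by skeleton.

**Step 1: neighborhoods that grow with dimension.** Let $L\subset\mathcal K$ be a finite subcomplex and $L_0=L\cap K_<(r)$. For $\sigma\in L$ fix a free vertex $x_\sigma$ with direction $u_\sigma$. For numbers $0<\alpha_0<\beta_0\le\alpha_1<\beta_1\le\dots\le\alpha_k<\beta_k$, $k=\dim L$, put, for $\dim\sigma=d$,
$$R(\sigma)=B(x_\sigma,\beta_d)\cup\bigcup_{x\in\sigma,\,x\ne x_\sigma}B(x,\alpha_d)\qquad\text{(open geodesic balls)}.$$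
Then $\sigma'\subset\sigma$ implies $R(\sigma')\subset R(\sigma)$: a proper face has dimension $d'<d$, so its radii are at most $\beta_{d'}\le\alpha_d$. Let $q_\sigma=\cos\theta\,x_\sigma+\sin\theta\,u_\sigma$ with $\theta=\beta_d/2$; it lies in $R(\sigma)$.

**Step 2: choose the radii so that $q_\sigma$ is at distance $<r$ from all of $R(\sigma)$.** Let $g>0$ be smaller than all numbers $\langle u_\sigma,y\rangle$ $(y\in T_{x_\sigma})$ and all $\langle x_\sigma,y\rangle+c$ $(y\in\sigma\setminus(T_{x_\sigma}\cup\{x_\sigma\}))$, $\sigma\in L$. There are finitely many, all positive.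

* For $y\in T_{x_\sigma}$, $\langle q_\sigma,y\rangle\ge-c\cos\theta+g\sin\theta$. If $c\ge0$ this is $\ge-c+g\sin\theta$. If $c<0$, then $-c\cos\theta\ge-c-|c|\theta^2/2$, so $\langle q_\sigma,y\rangle\ge-c+\frac g2\sin\theta$ for small $\theta$.
* For the other $y\in\sigma\setminus\{x_\sigma\}$, $|q_\sigma-x_\sigma|\le\theta$ gives $\langle q_\sigma,y\rangle\ge-c+g-\theta$.

For $y'\in B(y,\alpha_d)$ we have $\langle q_\sigma,y'\rangle\ge\langle q_\sigma,y\rangle-\alpha_d$, and for $y'\in B(x_\sigma,\beta_d)$ we have $d(q_\sigma,y')<2\beta_d$. So take $\beta_d$ small, with $2\beta_d<r$, $\theta<g$ and the first bullet valid, and then $\alpha_d<\min(\beta_d,\frac g2\sin\theta,g-\theta)$. This gives $d(q_\sigma,y')<r$ for all $y'\in R(\sigma)$. Choose $\beta_k,\alpha_k,\beta_{k-1},\alpha_{k-1},\dots$ successively, with $\beta_{d-1}\le\alpha_d$. In the second case for $\mathcal K$ also take them so small that each $R(\sigma)$ lies in an open hemisphere; this is possible since each of the finitely many $\sigma\in L$ does.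

**Step 3: contractible carriers.** Let $E_\le(\sigma),E_<(\sigma)$ be the full subcomplexes of $K_\le(r),K_<(r)$ on the vertex set $R(\sigma)$. We have $E_\le(\sigma)\subset\mathcal K$, trivially in the first case and by the hemisphere condition in the second. A set is a simplex as soon as its pairs are, and $q_\sigma$ is at distance $<r$ from all other vertices, so both are cones with apex $q_\sigma$, hence contractible. Both are monotone in $\sigma$; $E_<(\sigma)\subset E_\le(\sigma)$; $\sigma\in E_\le(\sigma)$; and $\sigma\in E_<(\sigma)$ if $\sigma\in L_0$.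

**Step 4: push $|L|$ into $|K_<(r)|$.** By induction on skeleta construct $f:|L|\to|K_<(r)|$ with $f(|\sigma|)\subset|E_<(\sigma)|$ and $f=\mathrm{id}$ on $|L_0|$, which contains all vertices. For $\sigma\notin L_0$, $f$ is already given on $\partial|\sigma|$ with values in $|E_<(\sigma)|$ by monotonicity, and extends over $|\sigma|$ by contractibility. Then construct $H:|L|\times[0,1]\to|\mathcal K|$ from the inclusion to $f$ with $H(|\sigma|\times[0,1])\subset|E_\le(\sigma)|$, stationary on $|L_0|$: for $\sigma\notin L_0$ one extends from $\partial(|\sigma|\times[0,1])$ into the contractible $|E_\le(\sigma)|$.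

**Step 5: conclude.** Any map $(D^k,S^{k-1})\to(|\mathcal K|,|K_<(r)|)$ has image in some such $|L|$, with $S^{k-1}$ mapped to $|L_0|$. Composing with $H$, it is homotopic rel $S^{k-1}$ into $|K_<(r)|$. By Whitehead the inclusion is a homotopy equivalence. $\square$

By Lemma 6(ii) and Lemma 7 with $\mathcal K=K_\le(r)$, the inclusion $|K_<(r)|\subset|K_\le(r)|$ is a homotopy equivalence for $r_n<r<r_n+\varepsilon$. Together with Sections 7 and 8 this proves Theorem A, and with it the conjecture. $\blacksquare$

## 10. The homotopy types at all scales below $r_n+\varepsilon$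

**Theorem B.** With $\varepsilon=\frac1{20000(n+1)^{12}}$:

1. For $0<r<r_n$ all four of $\mathrm{VR}_<,\mathrm{VR}_\le,\mathrm{VR}^m_<,\mathrm{VR}^m_\le$ of $(S^n;r)$ are $\simeq S^n$; also $\mathrm{VR}_<(S^n;r_n)\simeq\mathrm{VR}^m_<(S^n;r_n)\simeq S^n$.
2. $\mathrm{VR}^m_\le(S^n;r_n)\simeq\Sigma^{n+1}\frac{\mathrm{SO}(n+1)}{A_{n+2}}$, whereas $\mathrm{VR}_\le(S^n;r_n)\simeq\bigvee_{2^{\aleph_0}}S^{n+1}$.
3. For $r_n<r<r_n+\varepsilon$ all four are $\simeq\Sigma^{n+1}\frac{\mathrm{SO}(n+1)}{A_{n+2}}$. The inclusions $\mathrm{VR}^m_\le(S^n;r_n)\subset\mathrm{VR}^m_<(S^n;r)\subset\mathrm{VR}^m_\le(S^n;r)$ and $\mathrm{VR}_<(S^n;r)\subset\mathrm{VR}_\le(S^n;r)$ are homotopy equivalences. The natural maps from the complexes to the metric thickenings are weak equivalences.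

In particular $r=r_n$ cannot be included in statement 2 of the conjecture for any of its three spaces. Indeed $\Sigma^{n+1}\frac{\mathrm{SO}(n+1)}{A_{n+2}}$ is the $(n+1)$-fold suspension of a nonempty connected space, so its reduced homology vanishes in degrees $\le n+1$, unlike that of $S^n$ and of $\bigvee S^{n+1}$.

**Part 3.** This collects Theorem A. Two-out-of-three gives the inclusion $\mathrm{VR}^m_<(S^n;r)\subset\mathrm{VR}^m_\le(S^n;r)$. For $|K_\le(r)|\to X_\le(r)$ use the commutative square formed by $|K_<(r)|\to|K_\le(r)|\to X_\le(r)$ and $|K_<(r)|\to X_<(r)\to X_\le(r)$, in which the other three maps are weak equivalences.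

**Part 1.** The point is that no support surrounds the origin. Let $\sigma$ be finite with $\langle x,y\rangle\ge-c$ on $\sigma$ and $c<c_0$; we claim $0\notin\operatorname{conv}\sigma$. Otherwise, as in Lemma 1, $0=\sum_{i=0}^k\lambda_ix_i$ with $\lambda_i>0$, $1\le k\le n+1$, and $0<\lambda_i\le c(1-\lambda_i)$. This is impossible for $c\le0$; for $c>0$ summing $\lambda_i\le\frac c{1+c}$ gives $k+1\ge1+\frac1c>n+2$, a contradiction. So $X_\le(r)$ for $r<r_n$, and $X_<(r)$ for $r\le r_n$ (a finite set of diameter $<r_n$ has diameter $\le r'$ for some $r'<r_n$), coincide with their subspaces $W$. By Step 1 of Section 7, which works for every $r>0$, $\pi$ is a homotopy equivalence to $S^n$, compatibly with inclusions. So the inclusions $X_\le(r'')\subset X_<(r)$, $r''<r\le r_n$, are homotopy equivalences, and Lemma 5 with any $r_1\in(0,r)$ together with Whitehead shows that $\pi\iota:|K_<(r)|\to S^n$ is a homotopy equivalence for $r\le r_n$. For $r<r_n$, Lemma 6(i) and Lemma 7 with $\mathcal K=K_\le(r)$ give $|K_\le(r)|\simeq|K_<(r)|$.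

**Part 2.** The first claim is the known result. For the second, separate off the simplices that surround the origin. Let $\mathcal W=\{\sigma\in K_\le(r_n):0\notin\operatorname{conv}\sigma\}$; by Part 1, $\mathcal W\supset K_<(r_n)$. By Lemmas 6(i) and 7, $|K_<(r_n)|\subset|\mathcal W|$ is a homotopy equivalence. So the normalized mean $\pi:|\mathcal W|\to S^n$ is one, because its restriction to $|K_<(r_n)|$ is.

By Lemma 1 with $\delta=0$, the simplices not in $\mathcal W$ are exactly the vertex sets of the $\xi\in\mathcal R$, and their proper faces are in $\mathcal W$. So $|K_\le(r_n)|$ is $|\mathcal W|$ with one $(n+1)$-simplex $\Delta_\xi$ attached along $\partial\Delta_\xi\subset|\mathcal W|$ for each $\xi\in\mathcal R$. The composite $\partial\Delta_\xi\to|\mathcal W|\xrightarrow{\pi}S^n$ is radial projection of the boundary of a Euclidean simplex containing $0$ in its interior, i.e. a homeomorphism. By the gluing lemma for pushouts along the cofibration $\bigsqcup\partial\Delta_\xi\to\bigsqcup\Delta_\xi$,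
$$|K_\le(r_n)|\simeq S^n\cup\bigsqcup_{\xi\in\mathcal R}D^{n+1}_\xi$$
with all attaching maps homeomorphisms. Fix one simplex $\xi^0\in\mathcal R$. The subcomplex $S^n\cup D^{n+1}_{\xi^0}$ is a disk, hence contractible, and collapsing it gives $\bigvee_{\xi\ne\xi^0}S^{n+1}$. Finally $|\mathcal R|=2^{\aleph_0}$, since $\mathcal R$ is the quotient of $\mathrm{SO}(n+1)$, which has cardinality $2^{\aleph_0}$ as $n\ge1$, by a finite group. $\blacksquare$
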